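\title{The Cartan currents of a split twisted Yangian lie in the Borel subalgebra of the Yangian}

\begin{abstract}
Let $Y$ be the Yangian of a complex simple Lie algebra $\mathfrak g$, with Cartan currents $\xi_i(u)$, and let ${}^\imath Y\subset Y$ be the twisted Yangian of split type, with Cartan currents $h_i(u)$. We prove a conjecture of Lu: for $\mathfrak g$ not of type $\mathsf G_2$, the series $h_i(u)$ equals $\xi_i(u)\xi_i(-u)$, and its coproduct equals $h_i(u)\otimes\xi_i(u)\xi_i(-u)$, up to terms of positive weight in the Borel subalgebra $Y^{\geqslant0}$. The reason is that the coefficients of $h_i(u)$ commute with one generic element $\mathsf h$ of loop degree one, whose adjoint action is triangular for the weight grading and injective away from the Cartan subalgebra. The same method shows that the centralizer of $\mathsf h$ in $Y$ is the polynomial algebra on the coefficients of the $h_i(u)$, and it derives both congruences, in every type, from three families of relations.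
\end{abstract}

\section{The problem and the results}

\subsection{The Yangian}

Let $\mathfrak g$ be a complex simple Lie algebra with Cartan subalgebra $\mathfrak h$, simple roots $\alpha_i$ ($i\in\mathbb I$), roots $\Phi$, positive roots $\Phi^+$ and Borel subalgebra $\mathfrak b=\mathfrak h\oplus\mathfrak n^+$. Let $Q$ be the root lattice and $Q_+=\sum_i\mathbb Z_{\geqslant0}\alpha_i$; we write $\nu\leqslant\mu$ if $\mu-\nu\in Q_+$. Fix a nondegenerate invariant symmetric bilinear form $(\cdot,\cdot)$ on $\mathfrak g$, and use the same symbol for the induced form on $\mathfrak h^*$. It is a nonzero complex multiple of a form that is positive definite on $\bigoplus_i\mathbb R\alpha_i$. Hence $d_i:=(\alpha_i,\alpha_i)\ne0$ and the matrix $((\alpha_i,\alpha_j))$ is invertible. The Cartan matrix is $a_{ij}=2(\alpha_i,\alpha_j)/d_i$.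

The Yangian $Y$ of $\mathfrak g$ (in Drinfeld's presentation, with $\hbar=1$) is the algebra with generators $\xi_{i,r},x^\pm_{i,r}$ ($i\in\mathbb I$, $r\geqslant0$) and relations
\begin{gather}
[\xi_{i,r},\xi_{j,s}]=0,\qquad [\xi_{i,0},x^\pm_{j,s}]=\pm(\alpha_i,\alpha_j)x^\pm_{j,s},\qquad [x^+_{i,r},x^-_{j,s}]=\delta_{ij}\xi_{i,r+s},\label{eq:Y1}\\
[\xi_{i,r+1},x^\pm_{j,s}]-[\xi_{i,r},x^\pm_{j,s+1}]=\pm\tfrac{(\alpha_i,\alpha_j)}{2}\{\xi_{i,r},x^\pm_{j,s}\},\label{eq:Y2}\\
[x^\pm_{i,r+1},x^\pm_{j,s}]-[x^\pm_{i,r},x^\pm_{j,s+1}]=\pm\tfrac{(\alpha_i,\alpha_j)}{2}\{x^\pm_{i,r},x^\pm_{j,s}\},\label{eq:Y3}\\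
\sum_{\pi\in\mathfrak S_m}[x^\pm_{i,r_{\pi(1)}},[\cdots,[x^\pm_{i,r_{\pi(m)}},x^\pm_{j,s}]\cdots]]=0\qquad(i\ne j,\ m=1-a_{ij}),\label{eq:Y4}
\end{gather}
where $\{a,b\}=ab+ba$. The elements $\xi_i:=\xi_{i,0}$ and $x_i^\pm:=x^\pm_{i,0}$ generate a copy of $\mathfrak g$ in $Y$. Let $\check\omega$ be the Chevalley involution $x_i^\pm\mapsto-x_i^\mp$, $\xi_i\mapsto-\xi_i$ of $\mathfrak g$. For $\alpha\in\Phi^+$ choose $x^\pm_\alpha\in\mathfrak g_{\pm\alpha}$ with $x^\pm_{\alpha_i}=x_i^\pm$, $(x^+_\alpha,x^-_\alpha)=1$ and $\check\omega(x^+_\alpha)=-x^-_\alpha$, and put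
\[
b_\alpha=x^+_\alpha-x^-_\alpha\in\mathfrak g^{\check\omega}.
\]
The standard coproduct is the algebra homomorphism $\Delta\colon Y\to Y\otimes Y$ for which $\xi_i$ and $x_i^\pm$ are primitive, that is, $\Delta(x)=x\otimes1+1\otimes x$, and
\begin{equation}\label{eq:Delta}
\Delta(\xi_{i,1})=\xi_{i,1}\otimes1+1\otimes\xi_{i,1}+\xi_i\otimes\xi_i-\sum_{\alpha\in\Phi^+}(\alpha_i,\alpha)\,x^-_\alpha\otimes x^+_\alpha .
\end{equation}

Two structures on $Y$ are used throughout. The first is the \emph{weight grading} $Y=\bigoplus_{\beta\in Q}Y_\beta$ with $\deg\xi_{i,r}=0$ and $\deg x^\pm_{i,r}=\pm\alpha_i$. Let $Y^0$ be the commutative subalgebra generated by all $\xi_{i,r}$ (it is contained in the weight space $Y_0$, but much smaller), and let $Y^{\geqslant0}$ be the subalgebra generated by all $\xi_{i,r}$ and $x^+_{i,r}$. Set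
\[
Y_{Q_+}=\bigoplus_{\beta\in Q_+\setminus\{0\}}Y_\beta,\qquad Y^{\geqslant0}_{Q_+}=Y^{\geqslant0}\cap Y_{Q_+},\qquad \xi_i(u)=1+\sum_{r\geqslant0}\xi_{i,r}u^{-r-1}.
\]
On $Y\otimes Y$, ``weight'' always means the weight of the \emph{second} factor: $C=\sum_\mu C_\mu$ with $C_\mu\in Y\otimes Y_\mu$.

The second is the \emph{loop filtration}: $F_d$ is the span of the monomials in the generators whose second indices add up to at most $d$, and $F_{-1}=0$. Each $F_d$ is a graded subspace, $F_aF_b\subset F_{a+b}$, and $\mathfrak g\subset F_0$. An element $c\in F_d$ has a class in $\operatorname{gr}_dY=F_d/F_{d-1}$, called its \emph{symbol} when $c\notin F_{d-1}$. For $a\in F_k$ and $c\in F_d$, the class of $[a,c]$ in $\operatorname{gr}_{k+d}Y$ is the commutator of the classes. The associated graded algebra is given by the PBW theorem.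

\begin{theorem}[Levendorski\u{\i} \cite{Lev}]\label{thm:PBW}
The assignment $\xi_iz^r\mapsto\bar\xi_{i,r}$, $x_i^\pm z^r\mapsto\bar x^\pm_{i,r}$ defines an isomorphism of graded algebras $U(\mathfrak g[z])\cong\operatorname{gr}Y$, where $\mathfrak g[z]=\mathfrak g\otimes\mathbb C[z]$ is graded by the degree in $z$.
\end{theorem}

\subsection{The twisted Yangian and the conjecture}

Assume in this subsection that $\mathfrak g$ is not of type $\mathsf G_2$. The twisted Yangian ${}^\imath Y$ of split type, in the Drinfeld type presentation of Lu, Wang and Zhang, has generators $h_{i,2r+1},b_{i,r}$ ($i\in\mathbb I$, $r\geqslant0$), and it is generated as an algebra by the $h_{i,1}$ and $b_{i,0}$. It is known that ${}^\imath Y$ embeds in $Y$ by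
\begin{equation}\label{eq:init}
b_{i,0}=x_i^+-x_i^-,\qquad h_{i,1}=2\xi_{i,1}-\xi_i^2+\sum_{\alpha\in\Phi^+}(\alpha,\alpha_i)(x^+_\alpha)^2,
\end{equation}
and that the image is a right coideal subalgebra: $\Delta({}^\imath Y)\subset{}^\imath Y\otimes Y$. The higher generators are obtained from \eqref{eq:init} through the defining relations
\begin{gather}
[h_{i,1},b_{j,r}]=2(\alpha_i,\alpha_j)\,b_{j,r+1},\label{eq:hb1}\\
[b_{i,r+1},b_{j,s}]-[b_{i,r},b_{j,s+1}]=\tfrac{(\alpha_i,\alpha_j)}{2}\{b_{i,r},b_{j,s}\}-2\delta_{ij}(-1)^rh_{i,r+s+1},\label{eq:bb}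
\end{gather}
with the convention $h_{i,2r}=0$. Put
\[
h_i(u)=1+\sum_{r\geqslant0}h_{i,2r+1}u^{-2r-2},\qquad \eta_i(u)=\xi_i(u)\xi_i(-u).
\]
How does $h_i(u)$ look in terms of the generators of $Y$? Lu \cite{Lu} proved the congruences, understood coefficient by coefficient,
\begin{align}
h_i(u)&\equiv\eta_i(u)\pmod{Y_{Q_+}[\![u^{-1}]\!]},\label{eq:K1}\\
\Delta(h_i(u))&\equiv h_i(u)\otimes\eta_i(u)\pmod{{}^\imath Y\otimes Y_{Q_+}[\![u^{-1}]\!]},\label{eq:K2}
\end{align}
and conjectured in the same paper that for all $i\in\mathbb I$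
\begin{align}
h_i(u)&\equiv\eta_i(u)\pmod{Y^{\geqslant0}_{Q_+}[\![u^{-1}]\!]},\label{eq:C1}\\
\Delta(h_i(u))&\equiv h_i(u)\otimes\eta_i(u)\pmod{{}^\imath Y\otimes Y^{\geqslant0}_{Q_+}[\![u^{-1}]\!]}.\label{eq:C2}
\end{align}

The congruences \eqref{eq:K1}, \eqref{eq:K2} constrain only the weights of the error terms; a product such as $x_i^-(x_i^+)^3$ has positive weight and is allowed. The conjecture says that the generators $x^-_{i,r}$ are not needed at all. For instance, if $M$ is an ${}^\imath Y$-module and $V$ is a $Y$-module, then ${}^\imath Y$ acts on $M\otimes V$ through $\Delta$, and \eqref{eq:C2} implies that $h_i(u)$ preserves $M\otimes W$ for every $Y^{\geqslant0}$-submodule $W\subset V$.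

Two observations suggest this answer. First, $h_{i,1}$ in \eqref{eq:init} lies in $Y^{\geqslant0}$, and $2\xi_{i,1}-\xi_i^2$ is the coefficient of $u^{-2}$ in $\eta_i(u)$. Second, pass to symbols. The symbol of $h_{j,1}$ is $2\xi_jz$, so \eqref{eq:hb1} shows by induction that $b_{j,s}$ has symbol $(x_j^+-(-1)^sx_j^-)z^s$. Then \eqref{eq:bb} with $i=j$, $r=0$ and $s=2t$ gives the class of $-2h_{i,2t+1}$ in $\operatorname{gr}_{2t+1}Y$ as
\[
[x_i^++x_i^-,x_i^+-x_i^-]z^{2t+1}-[x_i^+-x_i^-,x_i^++x_i^-]z^{2t+1}=-4\xi_iz^{2t+1}.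
\]
So the leading term $2\xi_iz^{2t+1}$ of $h_{i,2t+1}$ lies in $\mathfrak b[z]$, and the conjecture asserts that all lower corrections stay in the Borel part as well. This is not visible from the definition: $h_{i,2t+1}$ is built from the $b_{i,s}$, each of which contains $\pm x^-_{i,s}$.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\mathfrak g$ be not of type $\mathsf G_2$. Then \eqref{eq:C1} and \eqref{eq:C2} hold for all $i\in\mathbb I$.
\end{theorem}

The proof rests on one element. Fix $\lambda=\sum_ka_k\alpha_k$ ($a_k\in\mathbb C$) with $(\lambda,\alpha)\ne0$ for all roots $\alpha$, for example the sum $2\rho$ of the positive roots, and put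
\[
\mathsf h=\sum_ka_kh_{k,1}.
\]

\begin{theorem}\label{thm:cent}
Let $\mathfrak g$ be not of type $\mathsf G_2$.
\begin{enumerate}
\item Every $c\in Y$ commuting with $\mathsf h$ lies in $Y^0\oplus\bigoplus_{0\ne\beta\in2Q_+}(Y^{\geqslant0}\cap Y_\beta)$ and is determined by its component $c_0\in Y^0$. In particular, only weights $\beta\in2Q_+\setminus\{0\}$ occur in the error term of \eqref{eq:C1}.
\item The centralizer of $\mathsf h$ in $Y$ is exactly the polynomial algebra $\mathcal A=\mathbb C[h_{i,2r+1}\mid i\in\mathbb I,\ r\geqslant0]$. It is a maximal commutative subalgebra of $Y$, and of ${}^\imath Y$.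
\item Every $C\in Y\otimes Y$ commuting with $\Delta(\mathsf h)$ lies in $Y\otimes Y^{\geqslant0}$, has weights in $Q_+$, has $C_0\in\mathcal A\otimes Y^0$, and is determined by $C_0$.
\end{enumerate}
\end{theorem}

Our proof of Theorem~\ref{thm:main} uses \eqref{eq:K2} once, to identify the component of weight zero. This use can be replaced by one more relation, which is a defining relation in the presentation of Lu, Wang and Zhang and is a hypothesis in the next theorem: for $r\geqslant-1$ odd, $s\geqslant0$, $h_{i,-1}:=1$ and $a=(\alpha_i,\alpha_j)$,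
\begin{equation}\label{eq:hb}
[h_{i,r+2},b_{j,s}]-[h_{i,r},b_{j,s+2}]=a\{h_{i,r},b_{j,s+1}\}+\tfrac{a^2}{4}[h_{i,r},b_{j,s}].
\end{equation}
For $r=-1$ this is \eqref{eq:hb1}.

\begin{theorem}\label{thm:any}
Let $\mathfrak g$ be simple of any type. Let $b_{i,r},h_{i,2r+1}\in Y$ satisfy \eqref{eq:init}, \eqref{eq:hb1}, \eqref{eq:bb} and \eqref{eq:hb}, and let ${}^\imath Y$ be the subalgebra generated by the $h_{i,1}$ and $b_{i,0}$. Then \eqref{eq:C1} and \eqref{eq:C2}, hence also \eqref{eq:K1} and \eqref{eq:K2}, hold.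
\end{theorem}

The proof of Theorem~\ref{thm:any} does not use \eqref{eq:K1} or \eqref{eq:K2}. The theorem does not assert that such elements exist in type $\mathsf G_2$.

Section~\ref{sec:basic} collects five short computations, and Section~\ref{sec:sl2} shows the method for $\mathfrak{sl}_2$. The method needs the symbols of $Y^{\geqslant0}$ (Section~\ref{sec:borel}) and an injectivity statement (Section~\ref{sec:inj}). The three theorems are proved in Sections~\ref{sec:tri}, \ref{sec:cent} and~\ref{sec:zero}.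

\section{First computations}\label{sec:basic}

From now on, unless the contrary is said, $\mathfrak g$ is of any type, $b_{i,r},h_{i,2r+1}\in Y$ satisfy \eqref{eq:init}, \eqref{eq:hb1} and \eqref{eq:bb}, and ${}^\imath Y$ is the subalgebra generated by the $h_{i,1}$ and $b_{i,0}$. This covers all three theorems. We split $\mathsf h$ into its part of weight zero and its part of positive weight:
\[
H_k=2\xi_{k,1}-\xi_k^2,\qquad H=\sum_ka_kH_k,\qquad E=\sum_{\alpha\in\Phi^+}(\lambda,\alpha)(x^+_\alpha)^2,\qquad\mathsf h=H+E.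
\]
Let $\xi_\lambda=\sum_ka_k\xi_k\in\mathfrak h$, so that $[\xi_\lambda,x]=(\lambda,\gamma)x$ for $x\in\mathfrak g_\gamma$. Then $H\in F_1\cap Y^0$ and $E\in F_0\cap Y^{\geqslant0}$, and both $H$ and $\mathsf h$ have symbol $2\xi_\lambda z$.

\begin{lemma}\label{lem:shift}
$[H_k,x^\pm_{j,s}]=\pm2(\alpha_k,\alpha_j)\,x^\pm_{j,s+1}$. Consequently $Y$ is generated by the $x_i^\pm$ and $\xi_{i,1}$.
\end{lemma}

\begin{proof}
Let $a=(\alpha_k,\alpha_j)$. By \eqref{eq:Y2} and \eqref{eq:Y1}, $[\xi_{k,1},x^\pm_{j,s}]=\pm ax^\pm_{j,s+1}\pm\frac a2\{\xi_k,x^\pm_{j,s}\}$ and $[\xi_k^2,x^\pm_{j,s}]=\{\xi_k,[\xi_k,x^\pm_{j,s}]\}=\pm a\{\xi_k,x^\pm_{j,s}\}$. Subtract the second from twice the first. For the last claim use $\xi_j=[x_j^+,x_j^-]$, then the formula with $k=j$, then $\xi_{j,r}=[x^+_{j,r},x_j^-]$.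
\end{proof}

\begin{lemma}\label{lem:counit}
There is an algebra homomorphism $\varepsilon\colon Y\to\mathbb C$ that kills all $\xi_{i,r},x^\pm_{i,r}$. It kills $Y_\beta$ for $\beta\ne0$, it satisfies $(\varepsilon\otimes\mathrm{id})\Delta=\mathrm{id}=(\mathrm{id}\otimes\varepsilon)\Delta$, and $\varepsilon(\eta_i(u))=\varepsilon(h_i(u))=1$.
\end{lemma}

\begin{proof}
No relation of $Y$ has a constant term, so $\varepsilon$ exists. For $\beta\neq0$, $Y_\beta$ is spanned by nonempty monomials; in particular $\varepsilon(x^\pm_\alpha)=0$. The identities for $\Delta$ compare algebra homomorphisms, and they hold on $x_i^\pm$ and, by \eqref{eq:Delta}, on $\xi_{i,1}$; these generate $Y$. Finally $\varepsilon(b_{i,0})=0$, and $\varepsilon$ kills commutators, so $\varepsilon(b_{i,r})=0$ by \eqref{eq:hb1} and then $\varepsilon(h_{i,2r+1})=0$ by \eqref{eq:bb}.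
\end{proof}

\begin{lemma}\label{lem:Deltah}
$\Delta(h_{k,1})=h_{k,1}\otimes1+1\otimes h_{k,1}+2\sum_{\alpha\in\Phi^+}(\alpha_k,\alpha)\,b_\alpha\otimes x^+_\alpha$. Hence, with $K=\mathsf h\otimes1+1\otimes H$,
\begin{equation}\label{eq:Deltah}
\Delta(\mathsf h)=K+\sum_{\alpha\in\Phi^+}(\lambda,\alpha)\,1\otimes(x^+_\alpha)^2+2\sum_{\alpha\in\Phi^+}(\lambda,\alpha)\,b_\alpha\otimes x^+_\alpha .
\end{equation}
\end{lemma}

\begin{proof}
A primitive element $x$ has $\Delta(x^2)=x^2\otimes1+1\otimes x^2+2x\otimes x$, and all of $\mathfrak g$ is primitive. By \eqref{eq:Delta}, the terms $\pm2\xi_k\otimes\xi_k$ cancel in $\Delta(H_k)$, leaving $H_k\otimes1+1\otimes H_k-2\sum_\alpha(\alpha_k,\alpha)x^-_\alpha\otimes x^+_\alpha$. The squares $(x^+_\alpha)^2$ contribute the mixed terms $2\sum_\alpha(\alpha_k,\alpha)x^+_\alpha\otimes x^+_\alpha$.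
\end{proof}

In \eqref{eq:Deltah}, $K$ has weight zero and lies in $Y\otimes Y^0$, while the other terms have positive weight and lie in $Y\otimes Y^{\geqslant0}$. The coideal property also follows from this lemma, in every type.

\begin{lemma}\label{lem:coideal}
All $b_\alpha$, $b_{i,r}$, $h_{i,2r+1}$ lie in ${}^\imath Y$, and $\Delta({}^\imath Y)\subset{}^\imath Y\otimes Y$.
\end{lemma}

\begin{proof}
We show by induction on the height that $b_\alpha$ lies in the algebra generated by the $b_{i,0}=b_{\alpha_i}$. Let $\alpha=\alpha_i+\beta$ with $\beta\in\Phi^+$; then $\beta\ne\alpha_i$, since $2\alpha_i$ is not a root. The element $[b_{\alpha_i},b_\beta]$ is fixed by $\check\omega$ and has components only in the weights $\pm\alpha$ and $\pm(\beta-\alpha_i)$. For $\gamma\in\Phi^+$ the fixed points of $\check\omega$ in $\mathfrak g_\gamma\oplus\mathfrak g_{-\gamma}$ are the multiples of $b_\gamma$. The component of weight $\alpha$ is $[x_i^+,x_\beta^+]\ne0$. If $\beta-\alpha_i$ is a root, it is positive,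 because $\beta$ involves some $\alpha_j$ with $j\neq i$, and it has smaller height than $\alpha$. So $[b_{\alpha_i},b_\beta]$ is a nonzero multiple of $b_\alpha$ plus, possibly, a multiple of $b_{\beta-\alpha_i}$, and the induction proceeds. Now Lemma~\ref{lem:Deltah} gives $\Delta(h_{k,1})\in{}^\imath Y\otimes Y$, and $b_{i,0}$ is primitive. The elements $b_{i,r}$ and $h_{i,2r+1}$ lie in ${}^\imath Y$ by \eqref{eq:hb1} and \eqref{eq:bb}.
\end{proof}

\begin{lemma}\label{lem:comm}
$[h_{k,1},h_{i,2r+1}]=0$ for all $i,k,r$. In particular, $h_{i,2r+1}$ commutes with $\mathsf h$.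
\end{lemma}

\begin{proof}
Put $R(r,s)=[b_{i,r+1},b_{i,s}]-[b_{i,r},b_{i,s+1}]-\frac{d_i}2\{b_{i,r},b_{i,s}\}$, so that $R(r,s)=-2(-1)^rh_{i,r+s+1}$ by \eqref{eq:bb}. The derivation $\operatorname{ad}h_{k,1}$ sends $b_{i,r}$ to $2(\alpha_k,\alpha_i)b_{i,r+1}$, and $R(r,s)$ is bilinear in the two sequences, so
\[
[h_{k,1},R(r,s)]=2(\alpha_k,\alpha_i)\big(R(r+1,s)+R(r,s+1)\big)=-4(\alpha_k,\alpha_i)\big((-1)^{r+1}+(-1)^r\big)h_{i,r+s+2}=0.\qedhere
\]
\end{proof}

\section{The case of $\mathfrak{sl}_2$}\label{sec:sl2}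

Let $\mathfrak g=\mathfrak{sl}_2$ with simple root $\alpha$ and $d=(\alpha,\alpha)$. Drop the index $i$ and write $x_r=x^+_r$, $y_r=x^-_r$, $\xi=\xi_0$. Take $\lambda=\alpha$, so that $\mathsf h=h_1=H+dx_0^2$. Lemma~\ref{lem:shift} gives $[H,x_r]=2dx_{r+1}$ and $[H,y_r]=-2dy_{r+1}$, and \eqref{eq:Y3} with $r=s$ gives $[x_{r+1},x_r]=\frac d2x_r^2$ and $[y_{r+1},y_r]=-\frac d2y_r^2$.

\subsection*{Direct computation of $h_3$}
Since $[x_0^2,y_0]=\{\xi,x_0\}$, relation \eqref{eq:hb1} gives $b_1=y_1+P_1$ with $P_1=x_1-\frac12\{\xi,x_0\}$. Next, $[H,b_1]=2d(x_2-y_2-\frac12\{\xi,x_1\})$. From $[x_0^2,y_1]=\{\xi_1,x_0\}$, $[x_0^2,x_1]=-dx_0^3$ and $[x_0^2,\{\xi,x_0\}]=-4dx_0^3$ we get $[x_0^2,b_1]=\{\xi_1,x_0\}+dx_0^3$. Thus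
\[
b_2=-y_2+P_2+\tfrac d2x_0^3,\qquad P_2=x_2-\tfrac12\{\xi,x_1\}+\tfrac12\{\xi_1,x_0\}.
\]
Relation \eqref{eq:bb} with $r=s=1$ reads $h_3=[b_2,b_1]-\frac d2b_1^2$. The component of weight $-2\alpha$ is $-[y_2,y_1]-\frac d2y_1^2=0$. The component of weight $0$ is the sum of the following three expressions, computed with $[\{a,b\},c]=\{a,[b,c]\}+\{[a,c],b\}$ and $[\xi_1,y_1]=-dy_2-\frac d2\{\xi,y_1\}$:
\begin{align*}
[P_1,y_2]&=\xi_3-\xi\xi_2+\tfrac d2\{y_2,x_0\},\\
[P_2,y_1]&=\xi_3-\xi\xi_2+\xi_1^2+\tfrac d2\{y_1,x_1\}-\tfrac d2\{y_2,x_0\}-\tfrac d4\{\{\xi,y_1\},x_0\},\\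
-\tfrac d2\{y_1,P_1\}&=-\tfrac d2\{y_1,x_1\}+\tfrac d4\{y_1,\{\xi,x_0\}\}.
\end{align*}
Expanding, $\{y_1,\{\xi,x_0\}\}-\{\{\xi,y_1\},x_0\}=[\xi,[x_0,y_1]]=0$. The sum is $2\xi_3-2\xi\xi_2+\xi_1^2$, the coefficient of $u^{-4}$ in $\eta(u)$. In positive weights the only term containing a $y$ is $\frac d2[x_0^3,y_1]=\frac d2(\xi_1x_0^2+x_0\xi_1x_0+x_0^2\xi_1)\in Y^{\geqslant0}$. So \eqref{eq:C1} holds for $h_3$.

The next case, $h_5=\frac d2b_2^2-[b_3,b_2]$, shows what separates \eqref{eq:C1} from \eqref{eq:K1}: the square $b_2^2$ contains the term $-\frac d2\{y_2,x_0^3\}$ of weight $2\alpha$, which is an anticommutator and must cancel against $[b_3,b_2]$. We need a reason for all such cancellations at once.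

\subsection*{The argument by commutation}
Let $c=\sum_nc_{n\alpha}$ commute with $h_1=H+dx_0^2$. In weight $n\alpha$ this says
\begin{equation}\label{eq:sl2rec}
[H,c_{n\alpha}]=-d\,[x_0^2,c_{(n-2)\alpha}].
\end{equation}
This is a recursion in the weight, and its strength depends on how small the kernel of $\operatorname{ad}H$ is. Consider the products $y_sx_r$, which have weight zero and are linearly independent by Theorem~\ref{thm:PBW}. Identify $y_sx_r$ with the monomial $v^sw^r$. Then
\[
[H,y_sx_r]=2d(y_sx_{r+1}-y_{s+1}x_r)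
\]
is multiplication by $2d(w-v)$ on $\mathbb C[v,w]$, which is injective. By contrast, $\operatorname{ad}\xi$ kills all $y_sx_r$: it sees only the total weight $d-d=0$. Because $H$ raises the loop index, each root vector contributes its own variable, and the contributions cannot cancel. We shall prove in general that $\operatorname{ad}H$ is injective on $Y_\mu$ for $\mu\ne0$, on $Y/Y^0$ and on $Y/Y^{\geqslant0}$. Granting this, \eqref{eq:sl2rec} gives everything: the lowest nonzero component commutes with $H$, so it has weight $0$ and lies in $Y^0$; and if $c_{(n-2)\alpha}\in Y^{\geqslant0}$, then the right side of \eqref{eq:sl2rec} lies in $Y^{\geqslant0}$, hence so does $c_{n\alpha}$.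

The recursion also restricts $c_0$. For $c_0=H$ it is solved by $c_{2\alpha}=dx_0^2$. For $c_0=\xi$ it asks for $[H,c_{2\alpha}]=2d^2x_0^2\in F_0$, which is impossible, since in nonzero weight $\operatorname{ad}H$ raises the filtration degree by exactly one (Lemma~\ref{lem:inj}). This is the first instance of the parity condition behind Theorem~\ref{thm:cent}(2).

\section{The associated graded algebra of the Borel subalgebra}\label{sec:borel}

Injectivity of $\operatorname{ad}H$ on $Y/Y^{\geqslant0}$ will be read off from symbols, so we must know the symbols of the elements of $Y^{\geqslant0}$. For a subspace $N\subset Y$ let $\operatorname{gr}N=\bigoplus_d(N\cap F_d)/(N\cap F_{d-1})\subset\operatorname{gr}Y$.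

\begin{proposition}\label{prop:borel}
Inside $\operatorname{gr}Y=U(\mathfrak g[z])$ we have $\operatorname{gr}Y^{\geqslant0}=U(\mathfrak b[z])$ and $\operatorname{gr}Y^0=U(\mathfrak h[z])=S(\mathfrak h[z])$.
\end{proposition}

The difficulty is the following. A combination of monomials in $\xi_{i,r},x^+_{i,r}$ of total index $D$ may lie in $F_d$ with $d<D$, and a priori its symbol could then involve negative root vectors. This is excluded if every cancellation of leading terms is already explained by the relations among the positive generators, that is, if $\mathfrak b[z]$ is presented by the leading terms of those relations. We prove this first.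

Let $\tilde{\mathfrak n}$ be the free Lie algebra on $e_{i,r}$ ($i\in\mathbb I$, $r\geqslant0$), and let $\mathfrak a$ be its quotient by the ideal generated by the elements
\begin{align*}
L_{ij}(r,s)&=[e_{i,r+1},e_{j,s}]-[e_{i,r},e_{j,s+1}]&&(\text{all }i,j,r,s),\\
\Sigma_{ij}(r_1,\dots,r_m;s)&=\sum_{\pi\in\mathfrak S_m}\operatorname{ad}e_{i,r_{\pi(1)}}\cdots\operatorname{ad}e_{i,r_{\pi(m)}}\,e_{j,s}&&(i\ne j,\ m=1-a_{ij}).
\end{align*}

\begin{lemma}\label{lem:pres}
The assignment $e_{i,r}\mapsto x_i^+z^r$ defines an isomorphism $\mathfrak a\cong\mathfrak n^+[z]$.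
\end{lemma}

\begin{proof}
The map is well defined: $L_{ij}$ goes to zero, and $\Sigma_{ij}$ goes to $m!\,(\operatorname{ad}x_i^+)^m(x_j^+)\,z^{r_1+\dots+r_m+s}=0$. It is surjective because the $x_i^+$ generate $\mathfrak n^+$. Grade $\tilde{\mathfrak n}$ and $\mathfrak a$ by $Q_+\times\mathbb Z_{\geqslant0}$, with $e_{i,r}$ in degree $(\alpha_i,r)$. It suffices to show that $\dim\mathfrak a_{\beta,d}\leqslant1$ for $\beta\in\Phi^+$ and $\mathfrak a_{\beta,d}=0$ otherwise. As in the proof of Serre's theorem, we obtain this from the symmetry of the dimensions under simple reflections, and for that we need operators that play the roles of $\mathfrak h[z]$ and of $\operatorname{ad}x_k^-$.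

\emph{The operators.} Let the abelian Lie algebra $\mathfrak h[z]$, with basis $\xi_{k,t}=\xi_kz^t$, act on $\tilde{\mathfrak n}$ by the derivations $[\xi_{k,t},e_{j,s}]=(\alpha_k,\alpha_j)e_{j,s+t}$, which commute on generators and hence everywhere. The derivation $\xi_{k,t}$ sends $L_{ij}(r,s)$ to $(\alpha_k,\alpha_i)L_{ij}(r+t,s)+(\alpha_k,\alpha_j)L_{ij}(r,s+t)$, and it sends $\Sigma_{ij}$ to a combination of the elements $\Sigma_{ij}$ with one index raised by $t$. So the ideal of $\tilde{\mathfrak n}$ generated by the $L$'s, and the ideal generated by the $L$'s and $\Sigma$'s, are ideals of $\mathfrak h[z]\ltimes\tilde{\mathfrak n}$. Since $\tilde{\mathfrak n}$ is free, there is a unique derivation $f_k\colon\tilde{\mathfrak n}\to\mathfrak h[z]\ltimes\tilde{\mathfrak n}$ with $f_k(e_{j,s})=-\delta_{jk}\xi_{k,s}$. If $f_k$ maps the generators of one of these ideals into the ideal, then by the Leibniz rule it maps the ideal into itself and descends to the quotient.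

\emph{The relations $L$.} The element
\[
f_k[e_{i,r+1},e_{j,s}]=-\delta_{ki}(\alpha_i,\alpha_j)e_{j,r+s+1}+\delta_{kj}(\alpha_i,\alpha_j)e_{i,r+s+1}
\]
depends only on $r+1+s$, so $f_k(L_{ij}(r,s))=0$, and $f_k$ descends to $\mathfrak a'=\tilde{\mathfrak n}/(L)$. In $\mathfrak a'$ the bracket $[e_{i,r},e_{i,s}]$ depends only on $r+s$; it therefore equals $[e_{i,s},e_{i,r}]$ and vanishes. So the operators $\operatorname{ad}e_{i,r}$ with fixed $i$ commute. Fix $i\ne j$. For $p\geqslant0$ the element $\operatorname{ad}e_{i,r_1}\cdots\operatorname{ad}e_{i,r_p}\,e_{j,s}$ of $\mathfrak a'$ depends only on $p$ and $n=r_1+\dots+r_p+s$, because any factor can be moved to the innermost place, where $[e_{i,r},e_{j,s}]=[e_{i,0},e_{j,r+s}]$. Call it $T_p(n)$. Then $\Sigma_{ij}=m!\,T_m(n)$ in $\mathfrak a'$.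

\emph{The relations $\Sigma$.} We claim that $f_k(T_m(n))=0$ in $\mathfrak h[z]\ltimes\mathfrak a'$. For $k\ne i,j$ every term of the Leibniz rule vanishes. For $k=j$ only $e_{j,s}$ is affected, and $[e_{i,r_m},-\xi_{j,s}]=(\alpha_i,\alpha_j)e_{i,r_m+s}$; this is zero if $m=1$, and it is killed by $\operatorname{ad}e_{i,r_{m-1}}$ if $m\geqslant2$. For $k=i$, the $a$-th term replaces $\operatorname{ad}e_{i,r_a}$ by $-\operatorname{ad}\xi_{i,r_a}$. This derivation acts on the $m-a$ factors $e_{i,\bullet}$ and the factor $e_{j,s}$ to its right, and each time it produces a multiple of $T_{m-1}(n)$. Therefore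
\[
f_i(T_m(n))=-\sum_{a=1}^m\big((m-a)d_i+(\alpha_i,\alpha_j)\big)T_{m-1}(n)=-m\Big(\tfrac{m-1}2d_i+(\alpha_i,\alpha_j)\Big)T_{m-1}(n)=0,
\]
because $m-1=-a_{ij}=-2(\alpha_i,\alpha_j)/d_i$. So $f_k$ descends to a derivation $\mathfrak a\to\mathfrak h[z]\ltimes\mathfrak a$ of degree $(-\alpha_k,0)$.

\emph{Reflection symmetry.} Fix $k$, $d$ and $\beta\in Q\setminus\mathbb Z\alpha_k$, and let $V=\bigoplus_{n\in\mathbb Z}\mathfrak a_{\beta+n\alpha_k,d}$, where $\mathfrak a_{\nu,d}=0$ for $\nu\notin Q_+$. The space $V$ is stable under $e=\operatorname{ad}e_{k,0}$ and under $f_k$; here $\beta\notin\mathbb Z\alpha_k$ guarantees that $f_k$ never reaches the weight zero, where $\mathfrak h[z]$ sits. For $x\in V$,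
\[
[e,f_k]x=[e_{k,0},f_kx]-f_k[e_{k,0},x]=-[f_k(e_{k,0}),x]=[\xi_{k,0},x].
\]
Thus $e$, $f=\frac2{d_k}f_k$ and $h=\frac2{d_k}\operatorname{ad}\xi_{k,0}$ define an action of $\mathfrak{sl}_2$ on $V$, and the eigenspaces of $h$ are the summands $\mathfrak a_{\beta+n\alpha_k,d}$, with eigenvalues $2(\beta,\alpha_k)/d_k+2n$. The operator $f$ is locally nilpotent because weights stay in $Q_+$. The derivation $e$ of $\mathfrak a$ is nilpotent on each generator, as $[e_{k,0},e_{k,s}]=0$ and $(\operatorname{ad}e_{k,0})^{1-a_{kj}}e_{j,s}=0$ in $\mathfrak a$, hence locally nilpotent by the Leibniz rule. Recall that in this situation $\exp(e)\exp(-f)\exp(e)$ maps the eigenspace of $h$ for an eigenvalue $t$ bijectively onto the eigenspace for $-t$. With $s_k\beta=\beta-\frac{2(\beta,\alpha_k)}{d_k}\alpha_k$ we obtain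
\[
\dim\mathfrak a_{\beta,d}=\dim\mathfrak a_{s_k\beta,d}\qquad(\beta\notin\mathbb Z\alpha_k).
\]

\emph{The dimensions.} Let $\mathfrak a_{\beta,d}\ne0$, so $\beta\in Q_+\setminus\{0\}$. If $\beta$ is not a multiple of a simple root, rescale the form to be positive definite; from $(\beta,\beta)>0$ we get $k$ with $(\beta,\alpha_k)>0$. Then $s_k\beta$ has smaller height and the same nonzero multiplicity, so again $s_k\beta\in Q_+\setminus\{0\}$. After finitely many steps, $\beta=w(p\alpha_i)$ with $w$ in the Weyl group, $p\geqslant1$ and $\dim\mathfrak a_{\beta,d}=\dim\mathfrak a_{p\alpha_i,d}$. The $e_{i,r}$ with fixed $i$ commute, so $\mathfrak a_{p\alpha_i,d}=0$ for $p\geqslant2$, while $\mathfrak a_{\alpha_i,d}=\mathbb Ce_{i,d}$. Hence $p=1$, $\beta$ is a root, and the multiplicity is one.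
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:borel}]
Let $F'_d\subset F_d\cap Y^{\geqslant0}$ be the span of the monomials in $\xi_{i,r},x^+_{i,r}$ of total index at most $d$, and let $\operatorname{gr}'$ be the associated graded algebra of $Y^{\geqslant0}$ for $F'$. The right sides of \eqref{eq:Y2} and \eqref{eq:Y3} have lower degree for $F'$. So in $\operatorname{gr}'$ the classes $\bar\xi_{i,r}$ commute, the classes $\bar x^+_{i,r}$ satisfy the relations $L$ and $\Sigma$, and $[\bar\xi_{i,r},\bar x^+_{j,s}]=[\bar\xi_{i,0},\bar x^+_{j,r+s}]=(\alpha_i,\alpha_j)\bar x^+_{j,r+s}$. By Lemma~\ref{lem:pres}, $\mathfrak h[z]\ltimes\mathfrak a\cong\mathfrak b[z]$, so there is a surjective homomorphism $U(\mathfrak b[z])\to\operatorname{gr}'$. Its composite with the natural map $\operatorname{gr}'\to\operatorname{gr}Y=U(\mathfrak g[z])$ is the inclusion, as one sees on generators. Hence $\operatorname{gr}'\to\operatorname{gr}Y$ is injective with image $U(\mathfrak b[z])$. Injectivity gives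 $F'_d=F_d\cap Y^{\geqslant0}$: an element of $F'_D\cap F_d$ with $D>d$ has zero class in $\operatorname{gr}_DY$, so it lies in $F'_{D-1}$, and we descend to $D=d$. Thus $\operatorname{gr}Y^{\geqslant0}=\operatorname{gr}'=U(\mathfrak b[z])$. The same argument applies to $Y^0$, starting from the surjection of $S(\mathfrak h[z])$ onto the associated graded algebra, which exists because the $\xi_{i,r}$ commute.
\end{proof}

\section{Injectivity of $\operatorname{ad}K$}\label{sec:inj}

We recall two textbook facts about the enveloping algebra of a complex Lie algebra $\mathfrak l$. Let $U_{\leqslant n}$ be the span of the products of at most $n$ elements of $\mathfrak l$, so that $U_{\leqslant n}/U_{\leqslant n-1}=S^n(\mathfrak l)$. We call $n$ the \emph{polynomial degree}; it is not to be confused with the degree in $z$.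
\begin{enumerate}
\item[(S)] The symmetrization map $\operatorname{sym}\colon S(\mathfrak l)\to U(\mathfrak l)$, $l_1\cdots l_n\mapsto\frac1{n!}\sum_\pi l_{\pi(1)}\cdots l_{\pi(n)}$, is a linear isomorphism. It intertwines the adjoint actions of $\mathfrak l$, which on $S(\mathfrak l)$ is by derivations; it preserves any grading of $\mathfrak l$; it maps $S(\mathfrak s)$ onto $U(\mathfrak s)$ for a subalgebra $\mathfrak s$; and for $v\in U_{\leqslant n}$ the element $\operatorname{sym}^{-1}(v)$ has polynomial degree at most $n$, with component of degree $n$ equal to the class of $v$.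
\item[(P)] If $v\in U_{\leqslant m}$ and $v'\in U_{\leqslant n}$ have classes $p\in S^m(\mathfrak l)$ and $p'\in S^n(\mathfrak l)$, then $[v,v']\in U_{\leqslant m+n-1}$ has class $\{p,p'\}_{\mathrm P}$, where the Poisson bracket $\{\cdot,\cdot\}_{\mathrm P}$ is the biderivation of $S(\mathfrak l)$ that extends the Lie bracket.
\end{enumerate}
We also identify $S^m(\mathbb C[z])$ with the symmetric polynomials $\mathbb C[w_1,\dots,w_m]^{\mathfrak S_m}$ by
\begin{equation}\label{eq:symm}
z^{r_1}\cdots z^{r_m}\longleftrightarrow\frac1{m!}\sum_{\pi\in\mathfrak S_m}w_{\pi(1)}^{r_1}\cdots w_{\pi(m)}^{r_m}.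
\end{equation}
The derivation of $S(\mathbb C[z])$ that extends $z^r\mapsto z^{r+1}$ becomes multiplication by $w_1+\dots+w_m$.

Write $U=U(\mathfrak g[z])$, and let $\theta=\operatorname{ad}(2\xi_\lambda z\otimes1+1\otimes2\xi_\lambda z)$ on $U\otimes U$.

\begin{lemma}\label{lem:theta}
\begin{enumerate}
\item[(a)] Let $\mathfrak s=\mathfrak b$ or $\mathfrak s=\mathfrak h$. If $\theta(v)\in U\otimes U(\mathfrak s[z])$, then $v\in U\otimes U(\mathfrak s[z])$.
\item[(b)] For $\mu\ne0$, $\theta$ is injective on $U\otimes U_\mu$.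
\end{enumerate}
\end{lemma}

\begin{proof}
By (S) we may replace $U$ by $S=S(\mathfrak g[z])$. Write $x_\gamma=x^\pm_\alpha$ for $\gamma=\pm\alpha$. Then $S=S(\mathfrak h[z])\otimes\bigotimes_{\gamma\in\Phi}S(x_\gamma\mathbb C[z])$, and $S\otimes S$ is the direct sum of the components
\[
V_{m,m'}=S(\mathfrak h[z])^{\otimes2}\otimes\bigotimes_{\gamma}S^{m_\gamma}(x_\gamma\mathbb C[z])\otimes\bigotimes_\gamma S^{m'_\gamma}(x_\gamma\mathbb C[z]),\qquad m,m'\in\mathbb Z_{\geqslant0}^\Phi,
\]
where $m$ refers to the first factor and $m'$ to the second. In each factor, $\theta$ is the derivation that kills $\mathfrak h[z]$ and sends $x_\gamma z^r$ to $2(\lambda,\gamma)x_\gamma z^{r+1}$. So $\theta$ preserves $V_{m,m'}$. By \eqref{eq:symm}, $V_{m,m'}$ is a subspace of the polynomial ring over the domain $S(\mathfrak h[z])^{\otimes2}$ in variables $w_{\gamma,a}$ ($a\leqslant m_\gamma$) and $w'_{\gamma,a}$ ($a\leqslant m'_\gamma$), and $\theta$ is multiplication by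
\[
2\sum_{\gamma\in\Phi}(\lambda,\gamma)\Big(\sum_{a\leqslant m_\gamma}w_{\gamma,a}+\sum_{a\leqslant m'_\gamma}w'_{\gamma,a}\Big).
\]
The variables are distinct and all $(\lambda,\gamma)$ are nonzero, so this linear form is nonzero as soon as $m'\ne0$. Hence $\theta$ is injective on each $V_{m,m'}$ with $m'\ne0$.

The component $V_{m,m'}$ has weight $\sum_\gamma m'_\gamma\gamma$, so only components with $m'\ne0$ occur in weight $\mu\ne0$; this gives (b). The subspace $S\otimes S(\mathfrak s[z])$ is the sum of the $V_{m,m'}$ with $m'_\gamma=0$ whenever $x_\gamma\notin\mathfrak s$. If $\theta(v)$ lies in it, then $\theta$ kills the components of $v$ in all other $V_{m,m'}$. These have $m'\ne0$, so the components vanish; this gives (a).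
\end{proof}

Filter $Y\otimes Y$ by $F_d(Y\otimes Y)=\sum_{a+b=d}F_a\otimes F_b$.

\begin{lemma}\label{lem:inj}
Let $C\in Y\otimes Y$.
\begin{enumerate}
\item[(a)] Let $N=Y^{\geqslant0}$ or $N=Y^0$. If $[K,C]\in Y\otimes N$, then $C\in Y\otimes N$.
\item[(b)] Let $C\in Y\otimes Y_\mu$ with $\mu\ne0$. If $C\in F_d\setminus F_{d-1}$, then $[K,C]\in F_{d+1}\setminus F_d$. In particular, $[K,C]=0$ implies $C=0$.
\end{enumerate}
The same statements hold for $c\in Y$, with $H$, $N$, $Y_\mu$ in place of $K$, $Y\otimes N$, $Y\otimes Y_\mu$.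
\end{lemma}

\begin{proof}
For each $d$ take a basis of $\operatorname{gr}_dN$, extend it to a basis of $\operatorname{gr}_dY$, and lift it to $F_d$, lifting the first part to $N\cap F_d$. This gives a basis of $Y$ such that $N$ and all $F_d$ are spanned by subsets. For the resulting basis of $Y\otimes Y$, the spaces $Y\otimes N$ and $F_d(Y\otimes Y)$ are again spanned by subsets. Hence $\operatorname{gr}(Y\otimes Y)=U\otimes U$ and, by Proposition~\ref{prop:borel}, $\operatorname{gr}(Y\otimes N)=U\otimes U(\mathfrak s[z])$ with $\mathfrak s=\mathfrak b$ or $\mathfrak h$. The element $K\in F_1$ has symbol $2\xi_\lambda z\otimes1+1\otimes2\xi_\lambda z$, so $\operatorname{ad}K\colon F_d\to F_{d+1}$ induces $\theta$.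

In (b) the symbol of $C$ is a nonzero element of $U\otimes U_\mu$, and Lemma~\ref{lem:theta}(b) applies. For (a), let $d\geqslant-1$ be minimal with $C\in F_d+Y\otimes N$, and suppose $d\geqslant0$. Since $K\in Y\otimes Y^0\subset Y\otimes N$, the map $\operatorname{ad}K$ preserves the subalgebra $Y\otimes N$; so we may subtract an element of $Y\otimes N$ from $C$ and assume $C\in F_d$. Then $[K,C]\in F_{d+1}\cap(Y\otimes N)$, so the class $\bar C\in\operatorname{gr}_d$ satisfies $\theta(\bar C)\in\operatorname{gr}(Y\otimes N)$. By Lemma~\ref{lem:theta}(a), $\bar C\in\operatorname{gr}(Y\otimes N)$, that is, $C\in F_{d-1}+Y\otimes N$. This contradicts minimality, so $d=-1$ and $C\in Y\otimes N$.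

For the last sentence take $C=1\otimes c$ and note that $[K,1\otimes c]=1\otimes[H,c]$.
\end{proof}

\begin{remark}
The condition $(\lambda,\alpha)\ne0$ cannot be dropped. If $(\lambda,\alpha_j)=0$, then $[H,x_j^-]=0$ by Lemma~\ref{lem:shift}, so both parts of Lemma~\ref{lem:inj} fail. Moreover $[\mathsf h,b_{j,0}]=2(\lambda,\alpha_j)b_{j,1}=0$, while $b_{j,0}$ has a component of weight $-\alpha_j$, so Theorem~\ref{thm:cent}(1) fails.
\end{remark}

\section{Triangularity and the proof of Theorem~\ref{thm:main}}\label{sec:tri}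

We now run the recursion of Section~\ref{sec:sl2} in general. The \emph{support} of an element is the finite set of weights in which it has a nonzero component, and $Z(\mathsf h)$ denotes the centralizer of $\mathsf h$ in $Y$.

\begin{proposition}\label{prop:tri}
\begin{enumerate}
\item[(a)] Let $C\in Y\otimes Y$ commute with $\Delta(\mathsf h)$. Then the support of $C$ lies in $Q_+$; $C_0\in Z(\mathsf h)\otimes Y^0$; all $C_\mu$ lie in $Y\otimes Y^{\geqslant0}$; and $C_0=0$ implies $C=0$.
\item[(b)] Let $c\in Z(\mathsf h)$. Then the support of $c$ lies in $2Q_+$; $c_0\in Y^0$; all $c_\mu$ lie in $Y^{\geqslant0}$; and $c_0=0$ implies $c=0$.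
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By \eqref{eq:Deltah}, the component of weight $\mu$ of $[\Delta(\mathsf h),C]=0$ reads
\begin{equation}\label{eq:rec2}
[K,C_\mu]=-\sum_{\alpha\in\Phi^+}(\lambda,\alpha)\,[1\otimes(x^+_\alpha)^2,C_{\mu-2\alpha}]-2\sum_{\alpha\in\Phi^+}(\lambda,\alpha)\,[b_\alpha\otimes x^+_\alpha,C_{\mu-\alpha}].
\end{equation}
If $\mu$ is minimal in the support, the right side vanishes, so $\mu=0$ by Lemma~\ref{lem:inj}(b). Every element of the support lies above a minimal one. Hence the support lies in $Q_+$, and it is empty if $C_0=0$. For $\mu=0$ we have $[K,C_0]=0$, so $C_0\in Y\otimes Y^0$ by Lemma~\ref{lem:inj}(a). Then $1\otimes H$ commutes with $C_0$, hence so does $\mathsf h\otimes1$; expanding $C_0$ along a basis of $Y^0$ gives $C_0\in Z(\mathsf h)\otimes Y^0$. Finally we use induction on the height of $\mu\in Q_+$. If all $C_\nu$ with $\nu<\mu$ lie in the subalgebra $Y\otimes Y^{\geqslant0}$, so does the right side of \eqref{eq:rec2}, and $C_\mu\in Y\otimes Y^{\geqslant0}$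 by Lemma~\ref{lem:inj}(a).

(b) Here the recursion is
\begin{equation}\label{eq:rec1}
[H,c_\mu]=-\sum_{\alpha\in\Phi^+}(\lambda,\alpha)\,[(x^+_\alpha)^2,c_{\mu-2\alpha}].
\end{equation}
Suppose that $\mu$ is minimal among the elements of the support outside $2Q_+$. Each $\mu-2\alpha$ is smaller and also lies outside $2Q_+$, so $c_{\mu-2\alpha}=0$. Thus $[H,c_\mu]=0$ with $\mu\ne0$, and $c_\mu=0$ by Lemma~\ref{lem:inj}(b), a contradiction. The other three claims follow from \eqref{eq:rec1} word for word as they followed from \eqref{eq:rec2}.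
\end{proof}

Fix $i$, and let $C_0(u)$ be the component of weight zero of $\Delta(h_i(u))$.

\begin{proposition}\label{prop:red}
The coefficients of $C_0(u)$ lie in ${}^\imath Y\otimes Y^0$, and those of $\Delta(h_i(u))-C_0(u)$ lie in ${}^\imath Y\otimes Y^{\geqslant0}_{Q_+}$. If $C_0(u)=h_i(u)\otimes\eta_i(u)$, then \eqref{eq:C1} and \eqref{eq:C2} hold.
\end{proposition}

\begin{proof}
Let $C=\Delta(h_{i,2r+1})$. It lies in ${}^\imath Y\otimes Y$ by Lemma~\ref{lem:coideal}, so $C_\mu\in{}^\imath Y\otimes Y_\mu$, and it commutes with $\Delta(\mathsf h)$ by Lemma~\ref{lem:comm}. For subspaces $A,A',B,B'$ of $Y$ one has $(A\otimes B)\cap(A'\otimes B')=(A\cap A')\otimes(B\cap B')$. So Proposition~\ref{prop:tri}(a) gives $C_0\in{}^\imath Y\otimes Y^0$, $C_\mu\in{}^\imath Y\otimes(Y^{\geqslant0}\cap Y_\mu)$ for $\mu\in Q_+\setminus\{0\}$, and $C_\mu=0$ for $\mu\notin Q_+$. If $C_0(u)=h_i(u)\otimes\eta_i(u)$, this is \eqref{eq:C2}. Apply $\varepsilon\otimes\mathrm{id}$ to \eqref{eq:C2}. By Lemma~\ref{lem:counit}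 the left side becomes $h_i(u)$ and the right side becomes $\eta_i(u)$, and ${}^\imath Y\otimes Y^{\geqslant0}_{Q_+}$ is mapped into $Y^{\geqslant0}_{Q_+}$. This is \eqref{eq:C1}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The series $h_i(u)\otimes\eta_i(u)$ has weight zero and ${}^\imath Y\otimes Y_{Q_+}$ has no component of weight zero, so \eqref{eq:K2} gives $C_0(u)=h_i(u)\otimes\eta_i(u)$. Apply Proposition~\ref{prop:red}.
\end{proof}

The appeal to \eqref{eq:K2} is the only place where the exclusion of $\mathsf G_2$ enters the argument.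

\section{The centralizer of $\mathsf h$}\label{sec:cent}

In this section $\mathfrak g$ is not of type $\mathsf G_2$, and we prove Theorem~\ref{thm:cent}. Part (1) is Proposition~\ref{prop:tri}(b): two elements of $Z(\mathsf h)$ with the same component $c_0$ have a difference with zero component, and $h_{i,2r+1}\in Z(\mathsf h)$ by Lemma~\ref{lem:comm}. Part (3) is Proposition~\ref{prop:tri}(a) together with part (2). It remains to prove (2), that is, to decide which elements of $Y^0$ occur as $c_0$.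

For $p\in S(\mathfrak h[z])$, a polynomial in the variables $\xi_kz^r$, put
\[
\partial_{i,r}\,p=\sum_{k\in\mathbb I}(\alpha_k,\alpha_i)\frac{\partial p}{\partial(\xi_kz^r)}.
\]
Since $[\xi_kz^r,x_i^\pm]=\pm(\alpha_k,\alpha_i)x_i^\pm z^r$, the Poisson bracket in $S(\mathfrak g[z])$ satisfies
\begin{equation}\label{eq:poisson}
\{p,x_i^\pm\}_{\mathrm P}=\pm\sum_{r\geqslant0}(\partial_{i,r}\,p)\;x_i^\pm z^r .
\end{equation}
As the matrix $((\alpha_k,\alpha_i))$ is invertible, $\partial_{i,r}\,p=0$ for all $i$ means that $p$ does not involve the variables $\xi_kz^r$ ($k\in\mathbb I$).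

The obstruction found for $c_0=\xi$ in Section~\ref{sec:sl2} came from the first step of the recursion. That step already gives the complete answer.

\begin{lemma}\label{lem:parity}
Let $0\ne c\in Z(\mathsf h)$, let $p\in S(\mathfrak h[z])$ be the symbol of $c_0$, and let $p_n$ be the component of $p$ of highest polynomial degree $n$. Then $p_n$ is a polynomial in the variables $\xi_kz^r$ with $r$ odd.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:tri}(b), $0\neq c_0\in Y^0$; let $c_0\in F_d\setminus F_{d-1}$. Then $p\in S(\mathfrak h[z])$ by Proposition~\ref{prop:borel}. We may assume $n\geqslant1$. Fix $i$. The only $\alpha\in\Phi^+$ with $2\alpha_i-2\alpha\in Q_+$ is $\alpha_i$, so \eqref{eq:rec1} in weight $2\alpha_i$ reads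
\[
[H,c_{2\alpha_i}]=-(\lambda,\alpha_i)\,[(x_i^+)^2,c_0]\in F_d .
\]
By Lemma~\ref{lem:inj}(b), $c_{2\alpha_i}\in F_{d-1}$. It also lies in $Y^{\geqslant0}$, so its class $q$ in $\operatorname{gr}_{d-1}Y$ lies in $U(\mathfrak b[z])_{2\alpha_i}$, and taking classes in $\operatorname{gr}_dY$ gives
\[
[2\xi_\lambda z,q]=-(\lambda,\alpha_i)\,[(x_i^+)^2,p].
\]
Apply $\operatorname{sym}^{-1}$ and take the component of polynomial degree $n+1$. Let $\tilde q$ be that component of $\operatorname{sym}^{-1}(q)$. It lies in $S(\mathfrak b[z])_{2\alpha_i}=S(\mathfrak h[z])\otimes S^2(x_i^+\mathbb C[z])$, since $\alpha_i+\alpha_i$ is the only way to write $2\alpha_i$ as a sum of positive roots; by \eqref{eq:symm} it is a polynomial $\tilde q(w_1,w_2)$ over $S(\mathfrak h[z])$. By (S) the left side becomes $2(\lambda,\alpha_i)(w_1+w_2)\tilde q$. By (S), (P) and \eqref{eq:poisson} the right side becomes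
\[
-(\lambda,\alpha_i)\{(x_i^+)^2,p_n\}_{\mathrm P}=2(\lambda,\alpha_i)\sum_r(\partial_{i,r}\,p_n)\;x_i^+\cdot x_i^+z^r,
\]
and $x_i^+\cdot x_i^+z^r$ corresponds to $\frac12(w_1^r+w_2^r)$. Dividing by $(\lambda,\alpha_i)\ne0$,
\[
2(w_1+w_2)\,\tilde q(w_1,w_2)=\sum_r(\partial_{i,r}\,p_n)(w_1^r+w_2^r).
\]
Setting $w_2=-w_1$ gives $\sum_{r\text{ even}}2(\partial_{i,r}\,p_n)w_1^r=0$, so $\partial_{i,r}\,p_n=0$ for even $r$. This holds for all $i$, so $p_n$ does not involve $\xi_kz^r$ with $r$ even.
\end{proof}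

\begin{proof}[Proof of Theorem~\ref{thm:cent}(2)]
All elements of $Z(\mathsf h)$ are supported in $Q_+$, so $(cc')_0=c_0c'_0$. Thus $c\mapsto c_0$ is an algebra homomorphism $Z(\mathsf h)\to Y^0$, injective by Proposition~\ref{prop:tri}(b). Hence $Z(\mathsf h)$ is commutative. It contains all $h_{i,2r+1}$, and therefore the subalgebra $\mathcal A$ that they generate. By Theorem~\ref{thm:main}, $(h_{i,2r+1})_0$ is the coefficient of $u^{-2r-2}$ in $\eta_i(u)$, namely
\[
2\xi_{i,2r+1}+\sum_{a+b=2r}(-1)^{b+1}\xi_{i,a}\xi_{i,b},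
\]
whose symbol is $2\xi_iz^{2r+1}$. These symbols are algebraically independent in $S(\mathfrak h[z])$. So are the elements $(h_{i,2r+1})_0$, and hence the $h_{i,2r+1}$; thus $\mathcal A$ is a polynomial algebra.

Let $0\ne c\in Z(\mathsf h)$, with $d$, $p$, $n$, $p_n$ as in Lemma~\ref{lem:parity}. We show $c\in\mathcal A$ by induction on the pair $(d,n)$ in lexicographic order. Let $c'\in\mathcal A$ be obtained from $p_n$ by substituting $\frac12h_{k,2r+1}$ for $\xi_kz^{2r+1}$, which is possible by the lemma. Since $p_n$ is homogeneous of degree $d$ in $z$, the component $c'_0$ lies in $F_d$ and has class $p_n$. So $c-c'\in Z(\mathsf h)$, and $(c-c')_0$ has class $p-p_n$ in $\operatorname{gr}_dY$. If $p\ne p_n$, the pair for $c-c'$ is $(d,n')$ with $n'<n$. If $p=p_n$, then $(c-c')_0\in F_{d-1}$, so either $d$ drops or $(c-c')_0=0$, in which case $c=c'$. In all cases $c\in\mathcal A$.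

Finally, a commutative subalgebra of $Y$ that contains $\mathcal A$ contains $\mathsf h$, so it lies in $Z(\mathsf h)=\mathcal A$. As $\mathcal A\subset{}^\imath Y$, it is maximal commutative in ${}^\imath Y$ too.
\end{proof}

\section{The component of weight zero: proof of Theorem~\ref{thm:any}}\label{sec:zero}

Let $\mathfrak g$ be of any type and assume \eqref{eq:hb}. Fix $i$ and write $\eta(u)=\eta_i(u)$. By Proposition~\ref{prop:red} it suffices to prove $C_0(u)=h_i(u)\otimes\eta(u)$. Commutation with $\Delta(\mathsf h)$ cannot give this, since $\Delta(c)$ commutes with $\Delta(\mathsf h)$ for every $c\in Z(\mathsf h)$; we need a relation that singles out $h_i(u)$. Relation \eqref{eq:hb} does so. After applying $\Delta$, its component of lowest weight involves only $C_0(u)$ and the $x^-_{j,s}$, and we shall see that $1\otimes\eta(u)$ satisfies the same identity. The quotient of the two series then commutes with all $1\otimes x^-_{j,s}$, and this forces its second factor to be scalar.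

\begin{lemma}\label{lem:lowest}
The support of $\Delta(b_{j,s})$ lies in $-\alpha_j+Q_+$, and the component of weight $-\alpha_j$ is $(-1)^{s+1}\,1\otimes x^-_{j,s}$.
\end{lemma}

\begin{proof}
For $s=0$ we have $\Delta(b_{j,0})=b_{j,0}\otimes1+1\otimes x_j^+-1\otimes x_j^-$. By Lemma~\ref{lem:Deltah}, $\Delta(h_{j,1})$ is $h_{j,1}\otimes1+1\otimes H_j$ plus terms of weight in $Q_+\setminus\{0\}$. So the step $b_{j,s+1}=\frac1{2d_j}[h_{j,1},b_{j,s}]$ keeps the support in $-\alpha_j+Q_+$, and by Lemma~\ref{lem:shift} it sends the lowest component to $\frac{(-1)^{s+1}}{2d_j}\,1\otimes[H_j,x^-_{j,s}]=(-1)^{s+2}\,1\otimes x^-_{j,s+1}$.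
\end{proof}

\begin{lemma}\label{lem:scalar}
An element $t\in Y^0$ that commutes with $x_j^-$ for all $j$ is a scalar.
\end{lemma}

\begin{proof}
Let $t\ne0$ have symbol $p\in S(\mathfrak h[z])$ in $\operatorname{gr}_dY$, and let $p_n$ be its component of highest polynomial degree $n$. Since $x_j^-\in F_0$, we have $[p,x_j^-]=0$ in $U(\mathfrak g[z])$. If $n\geqslant1$, then (P) and \eqref{eq:poisson} give $\sum_r(\partial_{j,r}\,p_n)\,x_j^-z^r=0$ in $S(\mathfrak g[z])$. The $x_j^-z^r$ are linearly independent over $S(\mathfrak h[z])$, so $\partial_{j,r}\,p_n=0$ for all $j,r$, and $p_n$ involves no variable, a contradiction. Hence $p$ is a nonzero scalar. Then $d=0$, and $t=p$ because $F_{-1}=0$.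
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:any}]
Fix $j$, and put $a=(\alpha_i,\alpha_j)$ and $x_s=x^-_{j,s}$.

\emph{The lowest component of \eqref{eq:hb}.} Multiply \eqref{eq:hb} by $u^{-r-1}$ and sum over odd $r\geqslant-1$. Since $\sum_rh_{i,r}u^{-r-1}=h_i(u)$ and $\sum_rh_{i,r+2}u^{-r-1}=u^2(h_i(u)-1)$, we get $u^2[h_i(u),b_{j,s}]-[h_i(u),b_{j,s+2}]=a\{h_i(u),b_{j,s+1}\}+\frac{a^2}4[h_i(u),b_{j,s}]$, that is,
\[
h_i(u)\big((u^2-\tfrac{a^2}4)b_{j,s}-ab_{j,s+1}-b_{j,s+2}\big)=\big((u^2-\tfrac{a^2}4)b_{j,s}+ab_{j,s+1}-b_{j,s+2}\big)h_i(u).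
\]
Apply $\Delta$ and take the component of weight $-\alpha_j$. The support of $\Delta(h_i(u))$ lies in $Q_+$ by Proposition~\ref{prop:red}, so by Lemma~\ref{lem:lowest} only the lowest components contribute. After division by $(-1)^{s+1}$,
\begin{equation}\label{eq:C0X}
C_0(u)(1\otimes X_s)=(1\otimes X'_s)\,C_0(u),
\end{equation}
where $X_s=(u^2-\frac{a^2}4)x_s+ax_{s+1}-x_{s+2}$ and $X'_s=(u^2-\frac{a^2}4)x_s-ax_{s+1}-x_{s+2}$.

\emph{The same identity for $\eta(u)$.} With $\xi_{i,-1}:=1$, relation \eqref{eq:Y2} holds also for $r=-1$, where it is the second relation in \eqref{eq:Y1}. Multiplying by $u^{-r-1}$ and summing over $r\geqslant-1$ gives $u[\xi_i(u),x_s]-[\xi_i(u),x_{s+1}]=-\frac a2\{\xi_i(u),x_s\}$. Let $V$ be the $\mathbb C[u]$-module spanned by the $x_s$, which are linearly independent by Theorem~\ref{thm:PBW}, and let $\sigma$ be the $\mathbb C[u]$-linear shift $x_s\mapsto x_{s+1}$. The last identity, and the one obtained from it by $u\mapsto-u$, say that for all $v\in V$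
\begin{align*}
\xi_i(u)\cdot\big((u+\tfrac a2-\sigma)v\big)&=\big((u-\tfrac a2-\sigma)v\big)\cdot\xi_i(u),\\
\xi_i(-u)\cdot\big((u-\tfrac a2+\sigma)v\big)&=\big((u+\tfrac a2+\sigma)v\big)\cdot\xi_i(-u).
\end{align*}
Now $X_s=(u^2-(\sigma-\frac a2)^2)x_s=(u-\frac a2+\sigma)(u+\frac a2-\sigma)x_s$ and $X'_s=(u^2-(\sigma+\frac a2)^2)x_s=(u-\frac a2-\sigma)(u+\frac a2+\sigma)x_s$. The second identity gives $\xi_i(-u)X_s=\big((u+\frac a2-\sigma)(u+\frac a2+\sigma)x_s\big)\xi_i(-u)$, and the first then gives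
\[
\eta(u)X_s=X'_s\,\eta(u).
\]

\emph{The quotient.} Let $\kappa(u)=(1\otimes\eta(u)^{-1})C_0(u)=\sum_{n\geqslant0}\kappa_nu^{-n}$. Then $\kappa_0=1\otimes1$ and all $\kappa_n$ lie in $Y\otimes Y^0$. By \eqref{eq:C0X} and $\eta(u)^{-1}X'_s=X_s\eta(u)^{-1}$, the series $\kappa(u)$ commutes with $1\otimes X_s$. The coefficient of $u^{2-n}$ in this statement is
\[
[\kappa_n,1\otimes x_s]=[\kappa_{n-2},1\otimes(\tfrac{a^2}4x_s-ax_{s+1}+x_{s+2})],\qquad\kappa_{-1}=\kappa_{-2}=0,
\]
so by induction on $n$ every $\kappa_n$ commutes with every $1\otimes x_s$. This holds for all $j$. Write $\kappa_n=\sum_lg_l\otimes t_l$ with linearly independent $g_l\in Y$ and $t_l\in Y^0$. Each $t_l$ commutes with all $x_j^-$, so it is a scalar by Lemma~\ref{lem:scalar}. Hence $\kappa(u)=g(u)\otimes1$ and $C_0(u)=g(u)\otimes\eta(u)$ for a series $g(u)$ with coefficients in $Y$.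

\emph{The first factor.} Apply $\mathrm{id}\otimes\varepsilon$ to $\Delta(h_i(u))$. By Lemma~\ref{lem:counit} it kills the components of nonzero weight and $\varepsilon(\eta(u))=1$, so $h_i(u)=(\mathrm{id}\otimes\varepsilon)C_0(u)=g(u)$. Thus $C_0(u)=h_i(u)\otimes\eta(u)$, and Proposition~\ref{prop:red} gives \eqref{eq:C1} and \eqref{eq:C2}. Since $Y^{\geqslant0}_{Q_+}\subset Y_{Q_+}$, the congruences \eqref{eq:K1} and \eqref{eq:K2} follow.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Lev}
S. Z. Levendorski\u{\i}, \emph{On PBW bases for Yangians}, Lett. Math. Phys. \textbf{27} (1993), 37--42.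

\bibitem{Lu}
Kang Lu, \emph{Minimalistic Presentation and Coideal Structure of Twisted Yangians}, arXiv:2511.07136 (2025).

\end{thebibliography}
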